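
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}


\title{Two colors distinguish graphs of infinite minimum degree\\ with at most $2^\alpha$ vertices of degree $\alpha$}

\begin{abstract}
The distinguishing index $D'(G)$ of a graph $G$ is the least number of colors in an edge coloring that is preserved only by the trivial automorphism. We prove that if $G$ has infinite minimum degree and at most $2^\alpha$ vertices of degree $\alpha$ for every infinite cardinal $\alpha$, then $D'(G)\le 2$. This answers a question from a paper of Stawiski and Wilson. More generally, let $\kappa\ge 2$ be a cardinal. If $G$ has infinite minimum degree and at most $\kappa^\alpha$ vertices of degree $\alpha$ for every infinite $\alpha$, then $D'(G)\le\kappa$. As a condition on the numbers of vertices of each degree, this is best possible. We also obtain the exact value of $D'$ for all regular graphs of infinite degree and all complete bipartite graphs with two infinite sides.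
\end{abstract}


\section{The question and the results}

Graphs are simple and undirected. An \emph{edge coloring} of $G=(V,E)$ is any function from $E$ to a set of colors; it need not be proper. An automorphism of $G$ \emph{preserves} the coloring if it maps every edge to an edge of the same color. The \emph{distinguishing index} $D'(G)$ is the least cardinal $d$ such that some edge coloring of $G$ with values in a set of $d$ colors is preserved only by the identity. If $G$ is \emph{asymmetric}, that is, has no nontrivial automorphism, then one color is enough. Otherwise $D'(G)$ measures how many colors are needed to break all symmetry.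

Write $d(v)$ for the degree of $v$ and $V_\alpha=\{v\in V:d(v)=\alpha\}$. For graphs whose degrees are all infinite, two simple families show what stands in the way of a distinguishing coloring with two colors.

First, take $\lambda$ disjoint copies of the complete graph $K_\alpha$, with $\alpha$ infinite. One copy has only $2^\alpha$ edge colorings with two colors. If $\lambda>2^\alpha$, then two copies receive the same coloring and can be interchanged. Second, take the complete bipartite graph $K_{\alpha,\lambda}$ with $\alpha$ infinite and $\lambda>2^\alpha$. There are only $2^\alpha$ ways to color the $\alpha$ edges at a vertex of the larger side, so two vertices of that side have the same pattern and can be transposed. In both examples two colors fail because there are more than $2^\alpha$ vertices of degree $\alpha$. If there are at most $2^\alpha$ of them, then a vertex of degree $\alpha$ has enough patterns at its disposal to differ from all other vertices of degree $\alpha$, so one may hope that two colors suffice. The difficulty is that a pattern can be read only if the neighbors carrying it have already been identified, and that every edge is shared by two vertices.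

It is known that if $G$ has infinite minimum degree and $|V_\alpha|\le 2^\alpha$ for every infinite cardinal $\alpha$, then $D'(G)\le 3$. The question, whose source is the paper \cite{SW} of Stawiski and Wilson, is whether $D'(G)\le2$ must hold. The answer is yes.

\begin{theorem}\label{thm:A}
Let $G$ be a graph with infinite minimum degree and $|V_\alpha|\le2^\alpha$ for every infinite cardinal $\alpha$. Then $D'(G)\le2$. Hence $D'(G)=1$ if $G$ is asymmetric and $D'(G)=2$ otherwise.
\end{theorem}

The method works for any number of colors.

\begin{theorem}\label{thm:B}
Let $\kappa\ge2$ be a cardinal. If $G$ has infinite minimum degree and $|V_\alpha|\le\kappa^\alpha$ for every infinite cardinal $\alpha$, then $D'(G)\le\kappa$.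
\end{theorem}

\begin{theorem}\label{thm:C}
Let $\kappa\ge2$ be a cardinal and let $\alpha$ be an infinite cardinal.
\begin{enumerate}
\item An $\alpha$-regular graph $G$, connected or not, has $D'(G)\le\kappa$ if and only if $|V|\le\kappa^\alpha$. So $D'(G)=1$ if $G$ is asymmetric, and $D'(G)=\min\{\mu\ge2:\mu^\alpha\ge|V|\}$ otherwise.
\item If $\lambda\ge\alpha$ is a cardinal, then $D'(K_{\alpha,\lambda})=\min\{\mu\ge2:\mu^\alpha\ge\lambda\}$.
\item Let $f$ assign a cardinal to each infinite cardinal. The statement ``every graph of infinite minimum degree with $|V_\gamma|\le f(\gamma)$ for all infinite $\gamma$ has $D'\le\kappa$'' holds if and only if $f(\gamma)\le\kappa^\gamma$ for all infinite $\gamma$.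
\end{enumerate}
\end{theorem}

Since $2^{\aleph_0}\le2^\alpha$ for infinite $\alpha$, Theorem~\ref{thm:A} covers every graph of infinite minimum degree on at most $2^{\aleph_0}$ vertices. The assumption on the minimum degree cannot be dropped: the star $K_{1,\aleph_0}$ has a single vertex of infinite degree, but two leaves whose edges have the same color can be transposed, so all edges need different colors and $D'(K_{1,\aleph_0})=\aleph_0$.

\subsection*{Conventions}
We work in ZFC. From here on, $G=(V,E)$ is a nonempty graph of infinite minimum degree. Let $N(v)$ be the set of neighbors of $v$, and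
\[
N^+(v)=\{u\in N(v):d(u)>d(v)\}.
\]
A vertex $v$ is \emph{supported by} $X\subseteq V$ if $|N^+(v)\cap X|=d(v)$, that is, if $X$ contains as many neighbors of $v$ of higher degree as $v$ could possibly have. If $v$ is supported by $X$, it is supported by every larger set.

Cardinals are initial ordinals. The product of two infinite cardinals is their maximum, and $|\beta+\xi|=\max(\beta,|\xi|)$ for an infinite cardinal $\beta$ and an ordinal $\xi$. A set of infinite size $\alpha$ has $\alpha$ finite subsets. It has $2^\alpha$ subsets of size $\alpha$: split it into two halves of size $\alpha$, and take the first half together with any subset of the second. If $e:\delta\to Y$ is a bijection from a cardinal $\delta$ and $\rho$ is an ordinal, put $e[\rho]=\{e(\eta):\eta<\min(\rho,\delta)\}$; this is the part of $Y$ that has been listed before time $\rho$.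

\emph{Closing off.} If $\theta$ is an infinite cardinal, $Z\subseteq V$ has size at most $\theta$, and $g$ assigns to each vertex a set of at most $\theta$ vertices, then the closure of $Z$ under $g$ also has size at most $\theta$. It is $\bigcup_nZ_n$, where $Z_0=Z$ and $Z_{n+1}=Z_n\cup\bigcup_{v\in Z_n}g(v)$.

\section{Two examples by hand}\label{sec:examples}

Two special cases show the ideas of the proof: rigid red trees in the first, and codes read from vertices of higher degree in the second.

\begin{example}[Complete graphs of order $\aleph_0$]\label{ex:K}
Consider the tree whose vertices are the finite strictly decreasing sequences of natural numbers, including the empty sequence, each sequence being joined to its extensions by one term (its \emph{children}). A vertex with last entry $n$ has $n$ children and one parent, so the root $\emptyset$ is the only vertex of infinite degree. The sequences extending a given sequence with last entry $n$, itself included, correspond to the subsets of $\{0,\dots,n-1\}$; there are $2^n$ of them. An automorphism of the tree fixes the root, maps children to children, and preserves these numbers, hence last entries. By induction on length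 it fixes every sequence, so the tree is asymmetric.

Identify the vertices of $K_{\aleph_0}$ with those of the tree, color the tree edges red and all other edges blue. A color-preserving automorphism is an automorphism of the red tree, hence trivial.

Now take at most $2^{\aleph_0}$ disjoint copies of $K_{\aleph_0}$. For an infinite set $X\subseteq\omega$ keep only the sequences whose first entry (if any) lies in $X$. The result is again an asymmetric tree, and $X$ can be recovered from it, because the branches at the root have the sizes $2^n$ with $n\in X$. Giving different copies different sets $X$ distinguishes the whole graph.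
\end{example}

\begin{example}[$K_{\omega,\lambda}$ with $\omega<\lambda\le2^\omega$]\label{ex:bip}
Let $U$ be the countable side, whose vertices have degree $\lambda$, and let $M$ be the side of size $\lambda$, whose vertices have degree $\omega$. Choose a countably infinite $Y\subseteq M$. The first tree of Example~\ref{ex:K} has infinitely many vertices of even length and infinitely many of odd length, and every edge joins one kind to the other. So we can place it in the graph with the even vertices, root included, bijectively on $U$ and the odd vertices bijectively on $Y$. Color its edges red. For $x\in M\setminus Y$ choose pairwise distinct infinite sets $C(x)\subseteq U$ and color the edges $xu$, $u\in C(x)$, red. All other edges are blue.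

Let $\varphi$ be a color-preserving automorphism. It preserves degrees, so it preserves $U$ and $M$. A vertex of $Y$ has finitely many red neighbors and a vertex of $M\setminus Y$ has infinitely many, so $\varphi$ preserves $M\setminus Y$. Hence it induces an automorphism of the red tree on $U\cup Y$ and fixes $U\cup Y$ pointwise. If $\varphi(x)=x'$ with $x\in M\setminus Y$, then $C(x')=\varphi(C(x))=C(x)$, so $x'=x$. Thus $\varphi$ is the identity.
\end{example}

The general proof keeps three features of Example~\ref{ex:bip}.

\emph{Trees start, codes continue.} A small set of vertices, here $U\cup Y$, is pinned down by a rigid red tree. Further vertices are coded by their red neighbors among the vertices already pinned down.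

\emph{Codes point to higher degree.} We have no control over the number of codes $C(x)$ that contain a given $u\in U$, so the set of all red neighbors of $u$ says little. But every such $x$ has smaller degree than $u$. If each vertex looks only at its red neighbors of higher degree, it sees the code it owns and none of the codes it belongs to. This is why support is defined through $N^+$.

\emph{Coded vertices must be recognizable.} Here they are the $v$ with $d(v)$ red neighbors of higher degree. Had we placed the root on the side $Y$, it too would have had this property, and the test would have failed. In general the roots must be placed with care.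

Three things remain to be done. We must find pinned-down sets and supported vertices in an arbitrary graph (Section~\ref{sec:blocks}). We must deal with unsupported vertices whose available neighbors are all coded, so that no tree can reach them (Section~\ref{sec:PQA}). And we must plant rigid trees of size $\beta$ for every infinite $\beta$, with good roots (Section~\ref{sec:trees}). Section~\ref{sec:red} describes the resulting red graph, Section~\ref{sec:proofs} proves Theorems~\ref{thm:A} and~\ref{thm:B}, and Section~\ref{sec:sharp} proves Theorem~\ref{thm:C}.

\section{Cutting the graph into blocks}\label{sec:blocks}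

Our goal is Proposition~\ref{prop:blocks}: a well-ordered partition of $V$ into blocks, each of size at most some $\beta$ that bounds the degrees in the block from below, such that every vertex either is supported by the earlier blocks or has $\beta$ neighbors in its own block. We build the blocks by exhausting $V$ with increasing closed sets. The next observation explains why support, and with it higher degree, appears by itself.

\begin{lemma}[Late arrivals]\label{lem:late}
Let $X,W\subseteq V$ and let $\mu$ be a cardinal with $|X|\le\mu$. Suppose that
\begin{equation}\label{eq:absorb}
\text{if } u\in X \text{ and } |N(u)\cap W|\le\mu,\ \text{then } N(u)\cap W\subseteq X.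
\end{equation}
If $v\in W\setminus X$ and $|N(v)\cap X|=d(v)$, then $v$ is supported by $X$.
\end{lemma}

\begin{proof}
We have $d(v)\le|X|\le\mu$. Let $u\in N(v)\cap X$. Since $v\in N(u)\cap W$ and $v\notin X$, \eqref{eq:absorb} gives $|N(u)\cap W|>\mu$. Hence $d(u)>\mu\ge d(v)$, so $u\in N^+(v)$. Thus $N^+(v)\cap X=N(v)\cap X$ has size $d(v)$.
\end{proof}

In words: if $v$ is still outside $X$ although it has $d(v)$ neighbors inside, then each of these neighbors has too many neighbors for $X$ to have absorbed them all, and in particular more than $v$ has.

We cut $V$ twice. The first cut produces \emph{levels}. We shall be able to tell apart $\kappa^\beta$ trees of size $\beta$, by their shapes or by labels on their edges. So we can afford $\kappa^\beta$ vertices at level $\beta$, and the degrees there should be at least $\beta$. This is where the hypothesis on $|V_\alpha|$ enters.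

\begin{lemma}[Levels]\label{lem:levels}
Let $\kappa\ge2$ and suppose $|V_\alpha|\le\kappa^\alpha$ for all infinite $\alpha$. Then $V$ is the disjoint union of (possibly empty) sets $W_\beta$, one for each infinite cardinal $\beta\le|V|$, such that for all $\beta$, with $S_{<\beta}=\bigcup_{\gamma<\beta}W_\gamma$,
\begin{enumerate}
\item $|W_\beta|\le\kappa^\beta$, and $d(v)\ge\beta$ for every $v\in W_\beta$;
\item every $v\in W_\beta$ is supported by $S_{<\beta}$ or satisfies $|N(v)\cap W_\beta|\ge\min(d(v),\kappa^\beta)$.
\end{enumerate}
\end{lemma}

\begin{proof}
The cardinal $\kappa^\beta$ is nondecreasing in $\beta$, and $\kappa^\beta>\beta$. There are at most $\beta$ infinite cardinals $\gamma\le\beta$, so $|\bigcup_{\gamma\le\beta}V_\gamma|\le\beta\cdot\kappa^\beta=\kappa^\beta$. Put $\sigma_\beta=\sup_{\gamma<\beta}\kappa^\gamma$, where $\gamma$ ranges over infinite cardinals; thus $\sigma_\omega=0$. For each $u\in V$ fix a bijection $e_u:d(u)\to N(u)$.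

By recursion on the infinite cardinals $\beta\le|V|$ we define sets $S_\beta$, with $S_{<\beta}=\bigcup_{\gamma<\beta}S_\gamma$, such that
\begin{itemize}
\item[(L1)] $|S_\beta|\le\kappa^\beta$ and $S_\beta\supseteq S_{<\beta}\cup\bigcup_{\gamma\le\beta}V_\gamma$;
\item[(L2)] if $u\in S_\beta$, then $e_u[\kappa^\beta]\subseteq S_\beta$;
\item[(L3)] if $v\in S_\beta$, then $|N(v)\cap(S_\beta\setminus S_{<\beta})|\ge\min(\kappa^\beta,|N(v)\setminus S_{<\beta}|)$.
\end{itemize}
First, $|S_{<\beta}|\le\sigma_\beta$. For $\beta=\omega$ both sides are $0$. For $\beta=\gamma^+$ we have $S_{<\beta}=S_\gamma$ and $\sigma_\beta=\kappa^\gamma$. For a limit cardinal $\beta>\omega$ we have $\sigma_\beta\ge\beta$, because $\kappa^\gamma>\gamma$; hence $|S_{<\beta}|\le\beta\cdot\sigma_\beta=\sigma_\beta$. In particular $|S_{<\beta}|\le\kappa^\beta$. For $v\in V$ choose $f(v)\subseteq N(v)\setminus S_{<\beta}$ of size $\min(\kappa^\beta,|N(v)\setminus S_{<\beta}|)$. Closing off $S_{<\beta}\cup\bigcup_{\gamma\le\beta}V_\gamma$ under $v\mapsto f(v)\cup e_v[\kappa^\beta]$ gives $S_\beta$.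

Put $W_\beta=S_\beta\setminus S_{<\beta}$. Then $\bigcup_{\gamma<\beta}W_\gamma=S_{<\beta}$, so the notation agrees with the statement. All degrees are at most $|V|$, so $V$ is the disjoint union of the $W_\beta$ by (L1). Let $v\in W_\beta$. Since $V_\gamma\subseteq S_\gamma$ for $\gamma<\beta$, we have $d(v)\ge\beta$. This proves (1).

For (2) we apply Lemma~\ref{lem:late} to $X=S_{<\beta}$, $W=V$, $\mu=\sigma_\beta$. To verify \eqref{eq:absorb}, let $u\in S_{<\beta}$, $d(u)\le\sigma_\beta$ and $\eta<d(u)$. Then $\eta<\kappa^\gamma$ for some $\gamma<\beta$, and after enlarging $\gamma<\beta$ we may assume $u\in S_\gamma$. So $e_u(\eta)\in S_\gamma\subseteq S_{<\beta}$ by (L2), and therefore $N(u)\subseteq S_{<\beta}$. Hence, if $|N(v)\cap S_{<\beta}|=d(v)$, then $v$ is supported by $S_{<\beta}$. Otherwise $|N(v)\setminus S_{<\beta}|=d(v)$, because $d(v)$ is infinite, and (L3) gives $|N(v)\cap W_\beta|\ge\min(\kappa^\beta,d(v))$.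
\end{proof}

A level may have as many as $\kappa^\beta>\beta$ vertices while some of its vertices have degree only $\beta$. Then a greedy construction that always needs a fresh neighbor can run out of neighbors. So we cut each level again, into blocks of size at most $\beta$. Induction on the size of the set carries this out: the set is exhausted by a chain of smaller closed sets, and the lemma is applied to the successive differences.

\begin{lemma}[Refinement]\label{lem:refine}
Let $\beta\le\theta$ be infinite cardinals and let $S,W\subseteq V$ be disjoint with $|W|\le\theta$. Suppose that every $v\in W$ has $d(v)\ge\beta$ and either is supported by $S$ or satisfies $|N(v)\cap W|\ge\min(d(v),\theta)$. Then $W$ has a well-ordered partition into nonempty blocks $D$ with $|D|\le\beta$ such that every $v\in D$ either is supported by the union of $S$ and the blocks before $D$, or satisfies $|N(v)\cap D|=\beta$.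
\end{lemma}

\begin{proof}
Fix $\beta$. We use induction on $\theta$, for all $S,W$ at once. If $W=\emptyset$, there is nothing to prove. If $\theta=\beta$, take $W$ as the only block. It works because $\min(d(v),\beta)=\beta$ and $|W|\le\beta$.

Let $\theta>\beta$ and write $W=\{w_\xi:\xi<\theta\}$, with repetitions allowed. For $u\in W$ put $\delta_u=|N(u)\cap W|$ and fix a bijection $e_u:\delta_u\to N(u)\cap W$. For $\xi<\theta$ put $\theta_\xi=|\beta+\xi|=\max(\beta,|\xi|)$. Then $\beta\le\theta_\xi<\theta$ and $\theta_{\xi+1}=\theta_\xi$. We construct an increasing sequence of sets $X_\xi\subseteq W$ ($\xi<\theta$), with $X_0=\emptyset$ and unions at limits, such that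
\begin{itemize}
\item[(a)] $|X_\xi|\le\theta_\xi$;
\item[(b)] if $u\in X_\xi$, then $e_u[\beta+\xi]\subseteq X_\xi$;
\item[(c)] $w_\xi\in X_{\xi+1}$;
\item[(d)] if $v\in X_{\xi+1}$, then $|N(v)\cap(X_{\xi+1}\setminus X_\xi)|\ge\min\bigl(\theta_\xi,|(N(v)\cap W)\setminus X_\xi|\bigr)$.
\end{itemize}
(In (b) the lists are cut at the ordinal $\beta+\xi$, not at the cardinal $\theta_\xi$, so that the condition passes to limits.)

\emph{Successor step.} For $v\in W$ choose a set $f(v)\subseteq(N(v)\cap W)\setminus X_\xi$ of size $\min(\theta_\xi,|(N(v)\cap W)\setminus X_\xi|)$. Let $X_{\xi+1}$ be the closure of $X_\xi\cup\{w_\xi\}$ under $v\mapsto f(v)\cup e_v[\beta+\xi+1]$. These sets have size at most $\theta_\xi$, so $|X_{\xi+1}|\le\theta_\xi=\theta_{\xi+1}$. Condition (b) for $X_{\xi+1}$ and conditions (c) and (d) hold by construction.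

\emph{Limit step.} (a) holds since $|X_\xi|\le|\xi|\cdot\theta_\xi=\theta_\xi$. For (b), let $u\in X_\xi$. Then $u\in X_\zeta$, and hence $e_u[\beta+\zeta]\subseteq X_\zeta\subseteq X_\xi$, for all sufficiently large $\zeta<\xi$; and $\beta+\xi=\sup_{\zeta<\xi}(\beta+\zeta)$.

By (c) and continuity $W$ is the disjoint union of the sets $W_\xi=X_{\xi+1}\setminus X_\xi$, some of which may be empty, and $\bigcup_{\zeta<\xi}W_\zeta=X_\xi$. We claim that $S\cup X_\xi$, $W_\xi$ and $\theta_\xi$ satisfy the hypotheses of the lemma in place of $S$, $W$ and $\theta$. By (a), $|W_\xi|\le|X_{\xi+1}|\le\theta_\xi$. Let $v\in W_\xi$ not be supported by $S$. Then $|N(v)\cap W|\ge m$, where $m=\min(d(v),\theta)$.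

\emph{Case 1: $|N(v)\cap X_\xi|=d(v)$.} We apply Lemma~\ref{lem:late} with $X=X_\xi$ and $\mu=\theta_\xi$. To verify \eqref{eq:absorb}, let $u\in X_\xi$ with $\delta_u\le\theta_\xi$. Then $\delta_u\le\beta+\xi$ as ordinals, so $N(u)\cap W=e_u[\beta+\xi]\subseteq X_\xi$ by (b). Hence $v$ is supported by $X_\xi$.

\emph{Case 2: $|N(v)\cap X_\xi|<d(v)$.} Since also $|N(v)\cap X_\xi|\le\theta_\xi<\theta$, we have $|N(v)\cap X_\xi|<m$. As $m$ is infinite, $|(N(v)\cap W)\setminus X_\xi|\ge m$. By (d), $|N(v)\cap W_\xi|\ge\min(\theta_\xi,m)=\min(\theta_\xi,d(v))$.

This proves the claim. Apply the induction hypothesis to each $W_\xi$ and concatenate the resulting well-ordered partitions in the order of $\xi$. If $D\subseteq W_\xi$ is a block, then the blocks before $D$ cover $X_\xi$ and the earlier blocks of $W_\xi$. So $D$ has the required property.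
\end{proof}

\begin{proposition}[Blocks]\label{prop:blocks}
Let $\kappa\ge2$ and suppose $|V_\alpha|\le\kappa^\alpha$ for all infinite $\alpha$. Then $V$ has a well-ordered partition into nonempty blocks $D$, each with an infinite cardinal $\beta(D)$, its \emph{level}, such that
\begin{enumerate}
\item $|D|\le\beta(D)$, and $d(v)\ge\beta(D)$ for all $v\in D$;
\item each $v\in D$ is supported by the union of the blocks before $D$, or $|N(v)\cap D|=\beta(D)$;
\item for each $\beta$, the union of the blocks of level $\beta$ has size at most $\kappa^\beta$.
\end{enumerate}
\end{proposition}

\begin{proof}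
Take the sets $W_\beta$ of Lemma~\ref{lem:levels}. Apply Lemma~\ref{lem:refine} to $S=S_{<\beta}$, $W=W_\beta$, $\theta=\kappa^\beta$, give the resulting blocks level $\beta$, and concatenate in the order of $\beta$. The blocks of level less than $\beta$ cover $S_{<\beta}$.
\end{proof}

\section{Three kinds of vertices}\label{sec:PQA}

Fix $\kappa$ and blocks as in Proposition~\ref{prop:blocks}, and consider a block $D$ of level $\beta$. Let $P_D$ be the set of $v\in D$ supported by the union of the earlier blocks; these vertices will be coded. A vertex of $D\setminus P_D$ has $\beta$ neighbors in $D$, and we would like to cover $D\setminus P_D$ by rigid trees. But all of these neighbors may lie in $P_D$, and then no tree in $D\setminus P_D$ can reach the vertex. Such a vertex will instead hang by one red edge from a neighbor. To recover it from that neighbor we want at most one vertex to hang from any vertex, so we first give each $v\in D\setminus P_D$ its own private supply of neighbors.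

There are pairwise disjoint sets $B_v\subseteq N(v)\cap D$, for $v\in D\setminus P_D$, with $|B_v|=\beta$. If $D\setminus P_D\ne\emptyset$, enumerate $(D\setminus P_D)\times\beta$ in order type $\beta$, and at the step for $(v,\eta)$ put into $B_v$ a neighbor of $v$ in $D$ that has not been chosen before. This is possible because fewer than $\beta$ vertices have been chosen.

Once a vertex hangs from $P_D$, other vertices may have to hang from it. So let
\[
R_0=P_D,\qquad R_{n+1}=R_n\cup\{v\in D\setminus P_D:B_v\cap R_n\ne\emptyset\},
\]
and put $Q_D=\bigcup_nR_n\setminus P_D$ and $A_D=D\setminus\bigcup_nR_n$. For $v\in P_D\cup Q_D$ let $\rho(v)$ be the least $n$ with $v\in R_n$. For $y\in Q_D$ with $\rho(y)=n+1$ choose $a(y)\in B_y\cap R_n$. Let $P,Q,A$ be the unions of the sets $P_D,Q_D,A_D$ over all blocks, so that $V=P\sqcup Q\sqcup A$. The three kinds of vertices have the following properties.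
\begin{itemize}
\item[(P)] For $x\in P_D$ the set $U(x)=N^+(x)\cap\bigcup\{\text{blocks before }D\}$ has size $d(x)$.
\item[(Q)] The map $a:Q\to P\cup Q$ is injective. For $y\in Q_D$, $a(y)$ is a neighbor of $y$ in $P_D\cup Q_D$ with $\rho(a(y))<\rho(y)$.
\item[(A)] Every $v\in A_D$ has $\beta$ neighbors in $A_D$. So $A_D=\emptyset$ or $|A_D|=\beta$.
\end{itemize}
Here (P) is the definition of support. In (Q), injectivity holds because $a$ preserves blocks and the sets $B_y$ within a block are disjoint. In (A), if $v\in A_D$, then $B_v\cap R_n=\emptyset$ for every $n$, since otherwise $v\in R_{n+1}$. Hence $B_v\subseteq A_D$, and $|A_D|\le|D|\le\beta$.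

For $z\in V$ write $a^{-1}(z)=\{y\in Q:a(y)=z\}$; this set has at most one element.

\section{Rigid trees and how to plant them}\label{sec:trees}

The trees of Example~\ref{ex:K} generalize directly. For an infinite cardinal $\beta$ let
\[
\mathcal X_\beta=\{X\subseteq\beta:0\in X,\ |X|=\beta\},\qquad\text{so that }|\mathcal X_\beta|=2^\beta.
\]
For $X\in\mathcal X_\beta$ let $T_X$ be the tree whose vertices are the finite strictly decreasing sequences $(\eta_1,\dots,\eta_k)$, $k\ge0$, of ordinals below $\beta$, with $\eta_1\in X$ if $k\ge1$. Each $s$ is joined to its one-step extensions $s^\frown\eta$ in $T_X$, its \emph{children}. The \emph{root} $\emptyset$ has degree $\beta$. A vertex with last entry $\eta$ has degree $|\eta|+1<\beta$. Moreover $T_X$ has $\beta$ vertices. (The condition $0\in X$ will be convenient in Lemma~\ref{lem:plant}.)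

Counting descendants, as in Example~\ref{ex:K}, no longer tells all children of a vertex apart: those with last entries $\omega$ and $\omega+1$ have equally many descendants. But ranks do.

\begin{lemma}\label{lem:rigid}
If $X\in\mathcal X_\beta$, $Y\in\mathcal X_{\beta'}$ and $\psi:T_X\to T_Y$ is a graph isomorphism, then $\beta=\beta'$, $X=Y$ and $\psi=\mathrm{id}$.
\end{lemma}

\begin{proof}
The root is the unique vertex of largest degree, so $\psi$ maps root to root and $\beta=\beta'$. Hence $\psi$ maps the children of $s$ bijectively onto the children of $\psi(s)$. The child relation is well-founded, because last entries decrease, so we may define $\mathrm{rk}(s)=\sup\{\mathrm{rk}(t)+1:t\text{ a child of }s\}$. By well-founded induction $\psi$ preserves $\mathrm{rk}$. A non-root vertex with last entry $\eta$ has exactly one child with last entry $\zeta$ for each $\zeta<\eta$ and no other children, so by induction on $\eta$ its rank is $\sup\{\zeta+1:\zeta<\eta\}=\eta$. Thus $\psi$ preserves last entries. By induction on length $\psi(s)=s$ for all $s$, since $\psi(s^\frown\eta)$ is the child of $\psi(s)=s$ with last entry $\eta$. Finally, $X$ and $Y$ are the sets of last entries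 of the children of the roots, so $X=Y$.
\end{proof}

We now plant such trees in $A_D$. By (A) a greedy construction has enough room. As Example~\ref{ex:bip} showed, the concern is the roots: a root of degree exactly $\beta$ must not have $\beta$ tree neighbors of higher degree. If a vertex cannot be used as a root for this reason, then it has many neighbors of higher degree, and one of these can be the root instead.

\begin{lemma}[Planting]\label{lem:plant}
Let $D$ be a block of level $\beta$ with $A_D\ne\emptyset$, and let $X_i\in\mathcal X_\beta$ for $i<\beta$. Then there are a set $I\subseteq\beta$ and a spanning forest $F_D$ of $G[A_D]$ whose components are copies $C_i\cong T_{X_i}$ $(i\in I)$ such that the root $r$ of each $C_i$ satisfies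
\begin{equation}\label{eq:root}
d(r)>\beta,\quad\text{or all } F_D\text{-neighbors of } r \text{ have degree } \beta \text{ in } G.
\end{equation}
\end{lemma}

\begin{proof}
Call $v\in A_D$ \emph{low} if $d(v)=\beta$ and \emph{high} if $d(v)>\beta$; there is no other case by Proposition~\ref{prop:blocks}(1). Call $v$ \emph{good} if it is high or has $\beta$ low neighbors in $A_D$. By (A), a vertex that is not good has $\beta$ high neighbors in $A_D$.

Enumerate $A_D=\{v_i:i<\beta\}$ bijectively. The set $J=\{(i,s):i<\beta,\ s\in T_{X_i}\}$ has size $\beta$; enumerate it as $\{j_\xi:\xi<\beta\}$. We build an injective partial map $h$ from $J$ to $A_D$, where $h(i,s)$ is the place of the vertex $s$ of the $i$th tree. A vertex is \emph{used} if it is in the current range of $h$. At step $\xi$, with $j_\xi=(i,s)$, we process in order of increasing length those pairs $(i,t)$, with $t$ an initial segment of $s$ (including $\emptyset$ and $s$), that have not been processed yet. The rules are as follows.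
\begin{itemize}
\item \emph{Processing $(i,\emptyset)$.} If $v_i$ is used, declare $i\notin I$. Otherwise declare $i\in I$. If then $v_i$ is good, put $h(i,\emptyset)=v_i$. If $v_i$ is not good, pick an unused high neighbor $w\in A_D$ of $v_i$, put $h(i,\emptyset)=w$ and $h(i,(0))=v_i$, and count $(i,(0))$ as processed; this makes sense because $0\in X_i$.
\item \emph{Processing $(i,t^\frown\eta)$.} If $i\notin I$, do nothing. Otherwise let $h(i,t^\frown\eta)$ be an unused neighbor of $h(i,t)$ in $A_D$, chosen low if $t=\emptyset$ and $h(i,\emptyset)$ is low.
\end{itemize}
Each step uses finitely many new vertices, so fewer than $\beta$ vertices are used at any moment. Each rule chooses from $\beta$ candidates: a vertex that is not good has $\beta$ high neighbors in $A_D$; every vertex of $A_D$ has $\beta$ neighbors in $A_D$; and a low root is good, so it has $\beta$ low neighbors there. So all choices are possible.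

In the end $h$ is injective with domain $\{(i,s)\in J:i\in I\}$. It is onto $A_D$, since $v_i$ is used once $(i,\emptyset)$ has been processed. Let $F_D$ have vertex set $A_D$ and edges $h(i,t)\,h(i,t^\frown\eta)$ for $i\in I$. These are edges of $G$, and the components of $F_D$ are copies of the trees $T_{X_i}$, $i\in I$. A root is either high or low, and in the latter case all its children were chosen low. This is \eqref{eq:root}.
\end{proof}

\section{The red graph}\label{sec:red}

Keep the blocks and $P,Q,A,a,\rho,U$ from Section~\ref{sec:PQA}. Suppose that we have chosen
\begin{itemize}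
\item for each $x\in P$, a set $C(x)\subseteq U(x)$ with $|C(x)|=d(x)$, the \emph{code} of $x$;
\item for each block $D$ with $A_D\ne\emptyset$, of level $\beta$, a family $(X_i)_{i<\beta}$ in $\mathcal X_\beta$ and a forest $F_D$ as in Lemma~\ref{lem:plant}; let $F=\bigcup_DF_D$, a spanning forest of $G[A]$.
\end{itemize}
Call the following edges \emph{red} (see Figure~\ref{fig:red}): the edges of $F$; the edges $y\,a(y)$ with $y\in Q$; and the edges $xu$ with $x\in P$, $u\in C(x)$. No edge is of two of these kinds. Edges of $F$ lie inside $A$. Edges $y\,a(y)$ lie inside a block and avoid $A$. Edges $xu$ with $u\in C(x)$ have the end $x\notin A$ and join different blocks. In an edge of the last kind $x$ is determined as the end of smaller degree.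

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\draw (0,0) rectangle (2.6,3.6);
\node at (1.3,3.95) {earlier blocks};
\draw (3.6,0) rectangle (10.6,3.6);
\node at (7.1,3.95) {block $D$};
\draw[dashed] (5.3,0) -- (5.3,3.6);
\draw[dashed] (7.7,0) -- (7.7,3.6);
\node at (4.45,0.3) {$P_D$};
\node at (6.5,0.3) {$Q_D$};
\node at (9.2,0.3) {$A_D$};
\draw[thick] (4.6,2) -- (1.4,3);
\draw[thick] (4.6,2) -- (1.4,2);
\draw[thick] (4.6,2) -- (1.4,1);
\draw[thick] (4.6,2) -- (6,2.5) -- (7.1,1.5);
\draw[thick] (9.1,3) -- (8.2,2);
\draw[thick] (9.1,3) -- (9.1,2) -- (9.1,1.1);
\draw[thick] (9.1,3) -- (10.1,2) -- (9.8,1.1);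
\draw[thick] (10.1,2) -- (10.35,1.1);
\foreach \p in {(4.6,2),(1.4,3),(1.4,2),(1.4,1),(6,2.5),(7.1,1.5),(9.1,3),(8.2,2),(9.1,2),(9.1,1.1),(10.1,2),(9.8,1.1),(10.35,1.1)}
  \fill \p circle (2pt);
\node at (4.6,2.35) {$x$};
\node at (6,2.85) {$y$};
\node at (7.15,1.15) {$y'$};
\node at (0.75,2) {$C(x)$};
\end{tikzpicture}
\caption{The three kinds of red edges (schematic). A vertex $x\in P_D$ is joined to its code $C(x)$, which consists of vertices of higher degree in earlier blocks. Vertices of $Q_D$ hang from $P_D$ along paths; here $a(y)=x$ and $a(y')=y$. The set $A_D$ is covered by rigid trees. Not drawn are the red edges to later blocks, by which vertices of $D$ belong to codes of vertices of lower degree.}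
\label{fig:red}
\end{figure}

Let $\mathrm{Red}(v)$ be the set of vertices joined to $v$ by a red edge, let $\mathrm{Red}^+(v)=\mathrm{Red}(v)\cap N^+(v)$, and let $K(v)=\{x\in P:v\in C(x)\}$ be the set of owners of the codes to which $v$ belongs. By definition
\begin{equation}\label{eq:Red}
\mathrm{Red}(v)=\begin{cases}C(v)\cup a^{-1}(v)\cup K(v)& \text{if }v\in P,\\ \{a(v)\}\cup a^{-1}(v)\cup K(v)& \text{if }v\in Q,\\ N_F(v)\cup K(v)& \text{if }v\in A,\end{cases}
\end{equation}
where $N_F(v)$ is the set of neighbors of $v$ in $F$. The sets $K(v)$ may be large, but two facts make them harmless: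
\begin{equation}\label{eq:K}
K(v)\subseteq P\qquad\text{and}\qquad K(v)\cap N^+(v)=\emptyset .
\end{equation}
The second holds because every $x\in K(v)$ has $v\in C(x)\subseteq N^+(x)$, and hence $d(x)<d(v)$.

The next proposition collects what can be read off from the red graph, whatever the codes and the sets $X_i$ are.

\begin{proposition}\label{prop:red}
Let $\varphi$ be an automorphism of $G$ such that an edge $e$ is red if and only if $\varphi(e)$ is red.
\begin{enumerate}
\item $P=\{v\in V:|\mathrm{Red}^+(v)|=d(v)\}$, and hence $\varphi(P)=P$.
\item $\varphi$ maps every component of $F$ isomorphically onto a component of $F$.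
\item Let $D$ be a block. If $\varphi$ fixes all blocks before $D$ pointwise and fixes $P_D$ pointwise, then it fixes $Q_D$ pointwise.
\end{enumerate}
\end{proposition}

\begin{proof}
The automorphism $\varphi$ preserves degrees, so $\varphi(\mathrm{Red}(v))=\mathrm{Red}(\varphi(v))$ and $\varphi(\mathrm{Red}^+(v))=\mathrm{Red}^+(\varphi(v))$.

(1) If $v\in P$, then $C(v)\subseteq\mathrm{Red}^+(v)$ has size $d(v)$, so $|\mathrm{Red}^+(v)|=d(v)$. If $v\in Q$, then $\mathrm{Red}^+(v)\subseteq\{a(v)\}\cup a^{-1}(v)$ by \eqref{eq:Red} and \eqref{eq:K}, so $|\mathrm{Red}^+(v)|\le2<d(v)$. Let $v\in A_D$ with $D$ of level $\beta$. Then $\mathrm{Red}^+(v)\subseteq N_F(v)$. If $v$ is not a root, then $|N_F(v)|<\beta\le d(v)$. If $v$ is a root and $d(v)>\beta$, then $|N_F(v)|=\beta<d(v)$. If $v$ is a root and $d(v)=\beta$, then by \eqref{eq:root} all its $F$-neighbors have degree $\beta$, so $\mathrm{Red}^+(v)=\emptyset$. In all cases $|\mathrm{Red}^+(v)|<d(v)$.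

(2) Let $H$ be the graph on $V\setminus P$ formed by the red edges with no end in $P$. By (1), $\varphi$ induces an automorphism of $H$. By \eqref{eq:Red} and \eqref{eq:K} the $H$-neighbors of $v\in A$ are exactly the elements of $N_F(v)\subseteq A$, while the $H$-neighbors of $v\in Q$ are those elements of $\{a(v)\}\cup a^{-1}(v)$ that lie in $Q$, so there are at most two. So every component of $H$ is a component of $F$ or consists of vertices of $Q$. The former contain a root, which has infinite $H$-degree, and in the latter all $H$-degrees are at most $2$. Thus the components of $F$ are the components of $H$ that contain a vertex of infinite $H$-degree, and $\varphi$ permutes them.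

(3) We show that $\varphi$ fixes $y\in Q_D$ by induction on $\rho(y)$; assume that all vertices of $P_D\cup Q_D$ with smaller $\rho$ are fixed. Then $z=a(y)$ is fixed. We have $a^{-1}(z)=\{y\}$, and $\varphi(y)\in\mathrm{Red}(z)\setminus P$ by (1).

If $z\in P$, then $\mathrm{Red}(z)\setminus P\subseteq C(z)\cup\{y\}$. The set $C(z)$ lies in earlier blocks, so it is fixed pointwise, and $y\notin C(z)$ because $y\in D$. As $\varphi$ is injective, $\varphi(y)\notin C(z)$, so $\varphi(y)=y$.

If $z\in Q$, then $\mathrm{Red}(z)\setminus P\subseteq\{a(z),y\}$. Since $\rho(a(z))<\rho(z)<\rho(y)$, the vertex $a(z)$ is fixed and differs from $y$, so again $\varphi(y)=y$.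
\end{proof}

\section{Proofs of Theorems \ref{thm:A} and \ref{thm:B}}\label{sec:proofs}

It remains to choose the trees and the codes, or to label them with colors, so that $A$ is fixed pointwise and each $P_D$ is fixed once the earlier blocks are. In Theorem~\ref{thm:A} there is one point to watch. A vertex $x\in P$ sees among its red neighbors of higher degree not only $C(x)$ but possibly also the vertex that hangs from $x$, which has not been identified yet. So it is not enough that codes are distinct; we make them differ in infinitely many places.

\begin{proof}[Proof of Theorem~\ref{thm:A}]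
Apply Sections~\ref{sec:blocks} and~\ref{sec:PQA} with $\kappa=2$.

\emph{Trees.} By Proposition~\ref{prop:blocks}(3) there are at most $2^\beta$ blocks of level $\beta$, and $2^\beta\cdot\beta=2^\beta=|\mathcal X_\beta|$. So the families $(X_i)_{i<\beta}$ can be chosen so that all sets used, over all blocks of level $\beta$ and all $i<\beta$, are distinct. By Lemma~\ref{lem:rigid} the components of $F$ are asymmetric and pairwise non-isomorphic.

\emph{Codes.} For each infinite $\alpha$ we choose the codes of the vertices $x\in P\cap V_\alpha$ so that $C(x)\triangle C(x')$ is infinite whenever $x\ne x'$. Enumerate $P\cap V_\alpha=\{x_\xi:\xi<\nu\}$ bijectively, where $\nu\le2^\alpha$ is a cardinal, and choose $C(x_\xi)$ recursively. Fix $\zeta<\xi$. If $Y\subseteq U(x_\xi)$ and $Y\triangle C(x_\zeta)$ is finite, then $Y$ differs from $C(x_\zeta)\cap U(x_\xi)$ by a finite subset of $U(x_\xi)$, so there are at most $\alpha$ such sets $Y$. Altogether at most $|\xi|\cdot\alpha<2^\alpha$ sets are forbidden, while $U(x_\xi)$ has $2^\alpha$ subsets of size $\alpha$.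

\emph{Coloring.} Color the red edges of Section~\ref{sec:red} red and all other edges blue. Let $\varphi$ be a color-preserving automorphism; Proposition~\ref{prop:red} applies. By part (2) of it, $\varphi$ maps each component of $F$ isomorphically onto a component of $F$. By the choice of the trees this is the same component and the isomorphism is the identity. So $\varphi$ fixes $A$ pointwise.

We show by induction along the well-order of the blocks that $\varphi$ fixes every block $D$ pointwise. Assume that the blocks before $D$ are fixed pointwise. The set $A_D\subseteq A$ is fixed pointwise. Let $x\in P_D$ and $x'=\varphi(x)$. Then $x'\in P$ by Proposition~\ref{prop:red}(1), and $d(x')=d(x)$. By \eqref{eq:Red} and \eqref{eq:K},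
\[
\mathrm{Red}^+(x)=C(x)\cup Y,\qquad \mathrm{Red}^+(x')=C(x')\cup Y',\qquad |Y|,|Y'|\le1,
\]
where $Y=a^{-1}(x)\cap N^+(x)$ and $Y'=a^{-1}(x')\cap N^+(x')$. Since $C(x)$ lies in earlier blocks, it is fixed pointwise, so applying $\varphi$ gives $C(x)\cup\varphi(Y)=C(x')\cup Y'$. Hence $C(x)\triangle C(x')\subseteq\varphi(Y)\cup Y'$ is finite, and $x'=x$ by the choice of codes. So $P_D$ is fixed pointwise, and then $Q_D$ is fixed pointwise by Proposition~\ref{prop:red}(3).

Therefore $\varphi=\mathrm{id}$, and $D'(G)\le2$. A coloring with one color is preserved by every automorphism, and $E\ne\emptyset$, so $D'(G)=1$ exactly when $G$ is asymmetric.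
\end{proof}

If the number $\kappa$ of colors is infinite, there may be more than $2^\beta$ components of $F$ at level $\beta$, up to $\kappa^\beta$, so their isomorphism types may no longer suffice. Instead we take all trees of a level isomorphic and label their edges at the root. Similarly, a code becomes a labeled set. A separate color for the hanging edges makes it sufficient that these labeled codes are distinct.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
If $\kappa$ is finite, then $\kappa^\alpha=2^\alpha$ for every infinite $\alpha$, and Theorem~\ref{thm:A} applies. Let $\kappa$ be infinite and use the color set $\{0,1\}\sqcup L$ with $|L|=\kappa$. Apply Sections~\ref{sec:blocks} and~\ref{sec:PQA} with this $\kappa$. In Section~\ref{sec:red}, take every $X_i=\beta$ for a block of level $\beta$, and $C(x)=U(x)$ for all $x\in P$.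

Each component $\Gamma$ of $F$ in a block of level $\beta$ has an isomorphism $h_\Gamma:T_\beta\to\Gamma$, which is unique by Lemma~\ref{lem:rigid}. By Proposition~\ref{prop:blocks}(3) there are at most $\kappa^\beta$ such components, so we can assign to them pairwise distinct functions $g_\Gamma:\beta\to L$. For each infinite $\alpha$ we choose functions $c_x:U(x)\to L$, for $x\in P\cap V_\alpha$, that are pairwise distinct as sets of ordered pairs. This is a recursion of length at most $\kappa^\alpha$ (a cardinal): at each step fewer than $\kappa^\alpha$ functions have been chosen, and there are $\kappa^\alpha$ functions from $U(x)$ to $L$.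

Color the edge $h_\Gamma(\emptyset)h_\Gamma((\eta))$ with $g_\Gamma(\eta)$, for each component $\Gamma$ of level $\beta$ and each $\eta<\beta$. Color all other edges of $F$ and all edges $y\,a(y)$, $y\in Q$, with $1$. Color $xu$ with $c_x(u)$ for $x\in P$, $u\in U(x)$. Color all remaining edges with $0$. This is well defined, because no edge is of two of the three red kinds and in an edge $xu$ with $u\in U(x)$ the end $x$ is determined. The red edges are exactly those of nonzero color. Let $\varphi$ be a color-preserving automorphism; Proposition~\ref{prop:red} applies.

Let $\Gamma$ be a component of $F$. Then $\Gamma'=\varphi(\Gamma)$ is a component of $F$. By Lemma~\ref{lem:rigid}, $\Gamma$ and $\Gamma'$ have the same level $\beta$ and $\varphi\circ h_\Gamma=h_{\Gamma'}$. So the edge $h_\Gamma(\emptyset)h_\Gamma((\eta))$ is mapped to $h_{\Gamma'}(\emptyset)h_{\Gamma'}((\eta))$, and preservation of colors gives $g_\Gamma=g_{\Gamma'}$. Hence $\Gamma=\Gamma'$, and $\varphi$ is the identity on $\Gamma$. So $A$ is fixed pointwise.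

Again we show by induction that every block $D$ is fixed pointwise; assume this for the blocks before $D$. For $x\in P$ we have
\[
c_x=\{(u,\ell):u\in N^+(x),\ \ell\in L,\ xu\text{ has color }\ell\}.
\]
Indeed, the inclusion from left to right is clear. If $u\in N^+(x)$ and $xu$ has a color $\ell\in L$, then $u\in U(x)\cup a^{-1}(x)\cup K(x)$ by \eqref{eq:Red}. Here $u\notin K(x)$ by \eqref{eq:K}, and $u\notin a^{-1}(x)$ because the edge from $x$ to an element of $a^{-1}(x)$ has color $1$. So $u\in U(x)$ and $\ell=c_x(u)$. Now let $x\in P_D$. Then $\varphi(x)\in P\cap V_{d(x)}$ by Proposition~\ref{prop:red}(1), and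
\[
c_{\varphi(x)}=\{(\varphi(u),\ell):(u,\ell)\in c_x\}=c_x,
\]
where the first equality holds because $\varphi$ preserves degrees and colors, and the second because $U(x)$ lies in earlier blocks. Hence $\varphi(x)=x$. So $P_D$ is fixed pointwise, $Q_D$ is fixed pointwise by Proposition~\ref{prop:red}(3), and $A_D$ was treated above. Thus $\varphi=\mathrm{id}$. Since $|\{0,1\}\sqcup L|=\kappa$, this proves $D'(G)\le\kappa$.
\end{proof}

\section{Sharpness and exact values}\label{sec:sharp}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
(1) If $|V|\le\kappa^\alpha$, then $D'(G)\le\kappa$ by Theorem~\ref{thm:B}. Suppose $|V|>\kappa^\alpha$, and fix an edge coloring with at most $\kappa$ colors. Each component of $G$ has exactly $\alpha$ vertices: at least $\alpha$ because a vertex has $\alpha$ neighbors, and at most $\alpha$ by closing off a single vertex under taking neighbors. So there are more than $\kappa^\alpha$ components. Identify the vertex set of each component with $\alpha$. An edge-colored graph on the vertex set $\alpha$ is a function from the set of two-element subsets of $\alpha$ to the colors and one more symbol for ``no edge''. There are at most $(\kappa+1)^\alpha=\kappa^\alpha$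 such functions. Hence there is a color-preserving isomorphism $\psi$ between two distinct components. Applying $\psi$ on the first, $\psi^{-1}$ on the second, and the identity elsewhere gives a nontrivial color-preserving automorphism. Thus $D'(G)>\kappa$. The formula follows, since $D'(G)=1$ if $G$ is asymmetric and $D'(G)\ge2$ otherwise.

(2) Transposing two vertices of one side is an automorphism, so $D'(K_{\alpha,\lambda})\ge2$. If $\lambda=\alpha$, the graph is $\alpha$-regular with $\alpha\le2^\alpha$ vertices, so $D'=2$ by (1), as claimed. Let $\lambda>\alpha$. We show that $D'\le\kappa$ if and only if $\lambda\le\kappa^\alpha$; as $\kappa\ge2$ was arbitrary, this gives the formula. We have $|V_\alpha|=\lambda$ and $|V_\lambda|=\alpha\le\kappa^\lambda$, and there are no other degrees. If $\lambda\le\kappa^\alpha$, Theorem~\ref{thm:B} gives $D'\le\kappa$. If $\lambda>\kappa^\alpha$, then in any edge coloring with at most $\kappa$ colors there are two vertices $x\ne x'$ on the side of size $\lambda$ such that $xu$ and $x'u$ have the same color for every $u$ on the other side. The transposition of $x$ and $x'$ preserves the coloring, so $D'>\kappa$.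

(3) If $f(\gamma)\le\kappa^\gamma$ for all infinite $\gamma$, the statement holds by Theorem~\ref{thm:B}. If $f(\gamma)>\kappa^\gamma$ for some $\gamma$, take $(\kappa^\gamma)^+$ disjoint copies of $K_\gamma$. This graph is $\gamma$-regular with $(\kappa^\gamma)^+\le f(\gamma)$ vertices, and it has no vertices of other degrees. By (1), $D'>\kappa$.
\end{proof}

\begin{remark}
By Theorem~\ref{thm:C}, the counting condition is best possible as a condition on the numbers $|V_\alpha|$, and it is necessary for regular graphs. It is not necessary for every individual graph. Let $\lambda>2^{\aleph_0}$ and join each vertex of $K_\lambda$ by one edge to one vertex of a private copy of $K_{\aleph_0}$. Then $|V_{\aleph_0}|=\lambda>2^{\aleph_0}$, but $D'=2$. To see this, color $K_\lambda$ and each copy of $K_{\aleph_0}$ with two colors by Theorem~\ref{thm:A}, so that the coloring of each is preserved only by the identity, and color the joining edges arbitrarily with these two colors. A color-preserving automorphism preserves $V_\lambda=V(K_\lambda)$ and so fixes it pointwise. It then fixes the unique neighbor of degree $\aleph_0$ of each of these vertices. Hence it preserves each copy of $K_{\aleph_0}$,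 which is a component of $G[V_{\aleph_0}]$, and fixes it pointwise. So $D'\le2$. The graph is not asymmetric, since two vertices of a copy of $K_{\aleph_0}$ that lie on no joining edge can be transposed.
\end{remark}

\begin{thebibliography}{1}
\bibitem{SW}
Marcin Stawiski and Trevor M. Wilson,
\emph{The distinguishing index of graphs with infinite minimum degree},
arXiv:2208.08271 (2022).
\end{thebibliography}

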